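
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A Souslin line whose square minus the diagonal\\ is functionally countable}


\begin{abstract}
A space is functionally countable if all its continuous real-valued functions have countable image. Assuming $\diamondsuit$, we construct a Souslin line $L$ such that $L^2\setminus\Delta_L$ is functionally countable; this answers a question of Guti\'errez-Dom\'inguez and Hern\'andez-Guti\'errez. For the lines $L(T)$ that we attach to normal Souslin trees $T$, we show in ZFC that $L(T)^2\setminus\Delta_{L(T)}$ is functionally countable if and only if $L(T)^2$ is. Under $\diamondsuit$ there is even a Souslin line whose space of triples of distinct points is functionally countable. In ZFC, the space of $n$-tuples of distinct points of an uncountable linearly ordered space is never functionally countable when $n\ge 4$.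
\end{abstract}

\section{Introduction}

\subsection*{The question}

A topological space $X$ is \emph{functionally countable}, abbreviated f.c., if $f[X]$ is countable for every continuous $f\colon X\to\mathbb R$. Continuous images of f.c.\ spaces are f.c. A clopen subspace of an f.c.\ space is f.c., since functions on it extend by $0$. A space that is a union of countably many f.c.\ subspaces is f.c. In particular:
\begin{equation}\label{eq:clopen}
\text{if $X$ is f.c.\ and $O\subseteq X$ is a union of countably many clopen subsets of $X$, then $O$ is f.c.}
\end{equation}

Let $\Delta_X=\{\langle x,x\rangle\colon x\in X\}\subseteq X^2$ be the diagonal of $X$. If $X$ has at least two points and $X^2\setminus\Delta_X$ is f.c., then so is its image $X$ under a projection, and so is $X^2$, because $f[X^2]=f[X^2\setminus\Delta_X]\cup f[\Delta_X]$ and $\Delta_X$ is homeomorphic to $X$. Deleting the diagonal thus makes the requirement stronger: a continuous function on $X^2\setminus\Delta_X$ is under no obligation to converge at the diagonal.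

\begin{example}\label{ex:omega1}
The ordinal space $\omega_1$ is f.c., since every continuous real-valued function on it is eventually constant. But $\omega_1^2\setminus\Delta_{\omega_1}$ is not f.c. The points $\langle\alpha+1,\alpha+2\rangle$ are isolated. If $\gamma<\gamma'$, the neighborhood $[0,\gamma]\times(\gamma,\gamma']$ of $\langle\gamma,\gamma'\rangle$ contains such a point only if $\alpha+1=\gamma$; if $\gamma>\gamma'$, the neighborhood $(\gamma',\gamma]\times[0,\gamma']$ contains none. So each point of $\omega_1^2\setminus\Delta_{\omega_1}$ has a neighborhood with at most one of the isolated points $\langle\alpha+1,\alpha+2\rangle$. Hence any function that is $0$ elsewhere and takes distinct values at these points is continuous.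
\end{example}

All linearly ordered sets carry their order topology; we then speak of linearly ordered spaces. A \emph{Souslin line} is a linearly ordered space of countable cellularity (every family of pairwise disjoint nonempty open sets is countable) that is not separable. An \emph{Aronszajn line} is an uncountable linearly ordered set that contains no copy of $\omega_1$, no copy of the reverse of $\omega_1$, and no uncountable subset isomorphic to a set of reals. The following facts are known.
\begin{itemize}
\item[(K1)] If $X$ is an uncountable linearly ordered space and $X^2\setminus\Delta_X$ is f.c., then $X$ is an Aronszajn line and admits an at most two-to-one retraction onto a subspace that is a Souslin line.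
\item[(K2)] If there is a Souslin line, then there is an f.c.\ Souslin line, and there is even an f.c.\ Souslin line $L$ for which $L^2\setminus\Delta_L$ is not f.c.
\end{itemize}
So only Souslin lines and their close relatives are candidates, and being f.c.\ alone is not enough. This leads to the question, posed in \cite{GH}, whether it is consistent that there is a Souslin line $L$ with $L^2\setminus\Delta_L$ f.c.

\subsection*{Results}

For a space $X$ put
\[
F_n(X)=\{(x_1,\dots,x_n)\in X^n: x_i\ne x_j\text{ for }i\ne j\},
\]
so that $F_2(X)=X^2\setminus\Delta_X$. For a linearly ordered space $X$ put $H_n(X)=\{(x_1,\dots,x_n)\in X^n: x_1<\dots<x_n\}$. The space $F_n(X)$ is the disjoint union of $n!$ open, hence clopen, copies of $H_n(X)$, one for each ordering of the coordinates. So $F_n(X)$ is f.c.\ if and only if $H_n(X)$ is.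

\begin{theorem}\label{thm:A}
Assume $\diamondsuit$. There is a Souslin line $L$ such that $L^2\setminus\Delta_L$ is functionally countable.
\end{theorem}

Since $\diamondsuit$ holds in G\"odel's constructible universe \cite{J}, it is consistent with ZFC, and the answer to the question is yes. Apart from this fact the proof of Theorem~\ref{thm:A} is self-contained. The line is of the form $L(T)$ for a tree $T$; normal Souslin trees $T\subseteq\mathbb Z^{<\omega_1}$ and the Souslin lines $L(T)$ are defined in Section~\ref{sec:trees}.

\begin{theorem}\label{thm:B}
For every normal Souslin tree $T\subseteq\mathbb Z^{<\omega_1}$, the space $L(T)^2\setminus\Delta_{L(T)}$ is functionally countable if and only if $L(T)^2$ is.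
\end{theorem}

\begin{theorem}\label{thm:C}
Assume $\diamondsuit$. There is a Souslin line $L$ such that $F_3(L)$ is functionally countable.
\end{theorem}

\begin{theorem}\label{thm:D}
If $X$ is an uncountable linearly ordered space and $n\ge4$, then $F_n(X)$ is not functionally countable.
\end{theorem}

Theorems~\ref{thm:B} and~\ref{thm:D} are theorems of ZFC. The last one, which uses (K1), shows that the exponent in Theorem~\ref{thm:C} is optimal.

\subsection*{The idea}

The line $L(T)$ is made of nested intervals $\langle s\rangle$, $s\in T$, called cones. Each node $s$ has children $s^\frown q$, $q\in\mathbb Z$, and the rectangles $\langle s^\frown0\rangle\times\langle s^\frown1\rangle$, $s\in T$, are uncountably many pairwise disjoint clopen sets off the diagonal. One is tempted to repeat Example~\ref{ex:omega1} and to assign a different value to each of them, and so to guess that the answer is no. What prevents this is that the rectangles accumulate \emph{away from the diagonal}: if $u$ is a node of limit height, then infinitely many of them may come close to the point $(u^-,u^+)$ formed by the two endpoints of $\langle u\rangle$. In Section~\ref{sec:test}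 we work out by hand that, because $T$ is Souslin, this is enough to defeat all functions of this kind. Section~\ref{sec:diag} turns the observation into a proof that an arbitrary continuous function on $H_2(L(T))$ is constant on $H_2(\langle s\rangle)$ for all sufficiently high nodes $s$. This uses only that $T$ is Souslin. What remains are functions on products of two disjoint cones. To handle them we want certain products of two parts of $T$ to have no uncountable antichains, and it is to obtain such a tree that we use $\diamondsuit$ (Section~\ref{sec:two}).

The same picture explains the numbers $3$ and $4$. A point of $H_n(L)$ can have one coordinate approaching a cone $\langle u\rangle$ from the left and one approaching it from the right; for $n\le3$ this leaves at most one coordinate inside $\langle u\rangle$. For $n=4$ there are two inside, and the products $\prod_{i<4}\langle s^\frown i\rangle$ no longer accumulate anywhere in $H_4(L)$ (Section~\ref{sec:four}).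

\section{Trees and their lines}\label{sec:trees}

\subsection*{Trees and products of trees}

Elements of $\mathbb Z^{<\omega_1}=\bigcup_{\alpha<\omega_1}\mathbb Z^\alpha$ are called nodes. A \emph{tree} is a set $T\subseteq\mathbb Z^{<\omega_1}$ closed under restrictions $t{\restriction}\xi$ and ordered by $\subseteq$. We write $\operatorname{ht}(t)$ for the domain of $t$, and $T_\alpha=T\cap\mathbb Z^\alpha$, $T_{<\alpha}=\bigcup_{\beta<\alpha}T_\beta$. For $q\in\mathbb Z$, $t^\frown q$ is the extension of $t$ by the entry $q$. The tree $T$ is \emph{normal} if
\begin{itemize}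
\item every $T_\alpha$, $\alpha<\omega_1$, is countable and nonempty;
\item $t\in T$ implies $t^\frown q\in T$ for all $q\in\mathbb Z$;
\item every $t\in T$ has extensions in $T_\alpha$ for all $\alpha$ with $\operatorname{ht}(t)<\alpha<\omega_1$.
\end{itemize}
An \emph{antichain} is a set of pairwise incomparable elements; a tree or one of the orders $T(p)$ below is \emph{ccc} if it has no uncountable antichain. A \emph{normal Souslin tree} is a normal ccc tree. (Such a tree has no uncountable chain: if $b_\xi\in T_\xi$, $\xi<\omega_1$, increase with $\xi$, the nodes $b_\xi{}^\frown q_\xi$ with $q_\xi\ne b_{\xi+1}(\xi)$ form an uncountable antichain.)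

Functions of several variables lead to products of trees. For a tuple $p=(p_1,\dots,p_n)$, $n\ge1$, of \emph{distinct nodes of the same height} in $T$, let
\[
T(p)=\{(s_1,\dots,s_n): s_i\in T,\ s_i\supseteq p_i,\ \operatorname{ht}(s_1)=\dots=\operatorname{ht}(s_n)\},
\]
ordered coordinatewise by $\subseteq$; we write $s\le s'$ for this order. The height of a tuple is the common height of its entries. We do not distinguish between a node and the one-element tuple with this entry. The elements of $T(p)$ below a given tuple are its coordinatewise restrictions, so they are linearly ordered. If $T$ is normal, any nodes $s_i\supseteq p_i$, of possibly different heights, can be extended to the entries of an element of $T(p)$ of any prescribed larger height below $\omega_1$. We call $T$ \emph{$k$-free} if it is normal and $T(p)$ is ccc for all $p$ of length $n\le k$. As $T=T(\emptyset)$ for the root $\emptyset$, and $T(p)\subseteq T$ for a single node $p$, ``$1$-free'' means normal Souslin.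

Let $S=T(p)$. A set $D\subseteq S$ is \emph{open} if $s\in D$, $s\le s'\in S$ imply $s'\in D$, and \emph{dense} if every element of $S$ is below an element of $D$. Almost everything we use about ccc is the following fact.

\begin{lemma}\label{lem:level}
Let $T$ be normal and let $S=T(p)$ be ccc. If $D\subseteq S$ is dense and open, then there is $\alpha<\omega_1$ such that $D$ contains all elements of $S$ of height $\ge\alpha$. The same is true for the intersection of countably many dense open sets.
\end{lemma}

\begin{proof}
Let $A$ be maximal among the antichains of $S$ contained in $D$. It is a maximal antichain of $S$: given $s\in S$, choose $d\ge s$ in $D$ and $a\in A$ comparable with $d$; then $a\ge d\ge s$, or $a,s\le d$, and in both cases $a$ and $s$ are comparable. By ccc the heights of the elements of $A$ are below some $\alpha<\omega_1$. If $\operatorname{ht}(v)\ge\alpha$, then $v$ is comparable with some $a\in A$, hence above it, and $v\in D$ because $D$ is open. For countably many sets take the supremum of the levels.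
\end{proof}

\subsection*{The line $L(T)$}

Let $T$ be a normal tree. The set $L=L(T)$ consists of two points $t^-,t^+$ for each $t\in T$, ordered lexicographically after the identification
\[
t^-=t^\frown(-\infty),\qquad t^+=t^\frown(+\infty),\qquad -\infty<q<+\infty\quad(q\in\mathbb Z).
\]
No such sequence is a proper initial segment of another, so this is a linear order. Put $\operatorname{ht}(t^\pm)=\operatorname{ht}(t)$ and, for $\alpha<\omega_1$, let $L_{<\alpha}$ be the countable set of points of height $<\alpha$. The \emph{cone} of $t$ is
\[
\langle t\rangle=\{s^-,s^+: s\in T,\ s\supseteq t\};\qquad\text{in particular }\langle\emptyset\rangle=L .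
\]
For sets $A,B\subseteq L$ (or points), $A<B$ means $a<b$ for all $a\in A$, $b\in B$. We read off:
\begin{itemize}
\item if $s\subsetneq t$, then $s^-<\langle t\rangle<s^+$;
\item if $s,t$ are incomparable, then $\langle s\rangle$ and $\langle t\rangle$ are disjoint, and $\langle s\rangle<\langle t\rangle$ or $\langle t\rangle<\langle s\rangle$ according to the first difference of $s$ and $t$. For distinct nodes $s,t$ \emph{of the same height} we write $s<t$ in the first case; so $<$ is the lexicographic order of $T_\alpha$. (There is no conflict with the order of $T(p)$, in which distinct elements of the same height are incomparable.)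
\item hence every point outside $\langle t\rangle$ lies below or above all of $\langle t\rangle$, and $\langle t\rangle=[t^-,t^+]$;
\item $\langle t\rangle\setminus\{t^-,t^+\}$ is the union of the cones $\langle t^\frown q\rangle$, $q\in\mathbb Z$, and $\langle t^\frown q\rangle<\langle t^\frown(q+1)\rangle$ with no points in between.
\end{itemize}

\begin{lemma}\label{lem:line}
Let $T$ be normal, $L=L(T)$ and $t\in T$.
\begin{itemize}
\item[\textup{(L1)}] Every neighborhood of $t^-$, and every neighborhood of $t^+$, contains a cone $\langle t^\frown q\rangle$.
\item[\textup{(L2)}] If $\delta=\operatorname{ht}(t)$ is a limit, then $(t{\restriction}\xi)^-$ increases to $t^-$ and $(t{\restriction}\xi)^+$ decreases to $t^+$ as $\xi\to\delta$. Hence every neighborhood of $t^-$ contains $[(t{\restriction}\xi)^-,t^-]$, and every neighborhood of $t^+$ contains $[t^+,(t{\restriction}\xi)^+]$, for all large $\xi<\delta$.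
\item[\textup{(L3)}] The cones $\langle t^\frown q\rangle$ are clopen, and each of the rays $(a,\to)$, $(\leftarrow,a)$, $a\in L$, is a union of countably many clopen subsets of $L$.
\item[\textup{(L4)}] If $T$ is Souslin, then $L$ is a Souslin line.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) Every neighborhood of $t^-$ contains $[t^-,b)$ for some $b>t^-$; we find $q$ with $t^-<\langle t^\frown q\rangle<b$. If $b>\langle t\rangle$ or $b=t^+$, any $q$ will do. Otherwise $b\in\langle t^\frown m\rangle$ for some $m$, and $q=m-1$ works; here we use that $\mathbb Z$ has no least element. The case of $t^+$ is symmetric.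

(L2) Let $a<t^-$, $a=s^\pm$. Then $s\not\supseteq t$. Either $s=t{\restriction}\xi_0$ with $\xi_0<\delta$ and $a=s^-$, or $s$ and $t$ first differ at some $\xi_0<\delta$ with $s(\xi_0)<t(\xi_0)$. In both cases $a<(t{\restriction}(\xi_0+1))^-<t^-$. The other half is symmetric.

(L3) Since there are no points between consecutive children,
\[
\langle t^\frown q\rangle=[(t^\frown q)^-,(t^\frown q)^+]=\bigl((t^\frown(q-1))^+,(t^\frown(q+1))^-\bigr)
\]
is clopen, and so is $R_{t,q}=[(t^\frown q)^-,\to)=((t^\frown(q-1))^+,\to)$. Consider a ray $(a,\to)$. If $a=t^-$, it is $\bigcup_{q\in\mathbb Z}R_{t,q}$ by (L1). If $a=t^+$ and $t=s^\frown q$, it is $R_{s,q+1}$. If $a=t^+$ and $\delta=\operatorname{ht}(t)$ is a limit, it is the union over $\xi<\delta$ of the rays $((t{\restriction}(\xi+1))^+,\to)$, by (L2), and these are clopen by the previous case. If $a=\emptyset^+$, it is empty. The rays $(\leftarrow,a)$ are treated symmetrically.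

(L4) Every nonempty open set contains a cone, by (L1). For pairwise disjoint nonempty open sets the nodes of these cones form an antichain, so $L$ has countable cellularity. If $D\subseteq L$ is countable, then $D\subseteq L_{<\alpha}$ for some $\alpha<\omega_1$; for $t\in T_\alpha$ the open set $(t^-,t^+)$ is nonempty and misses $D$. So $L$ is not separable.
\end{proof}

\section{A test family}\label{sec:test}

Before treating arbitrary continuous functions we look at the simplest candidates for a counterexample. Let $T$ be a normal Souslin tree and $L=L(T)$. For $s\in T$ let $Q_s=\langle s^\frown0\rangle\times\langle s^\frown1\rangle$. These are clopen subsets of $H_2(L)$ by (L3). They are pairwise disjoint: if $s,s'$ are incomparable, then $\langle s\rangle\cap\langle s'\rangle=\emptyset$, and if $s\subsetneq s'$, then $Q_{s'}\subseteq\langle s^\frown m\rangle^2$ for some $m$, which misses $Q_s$. Given reals $r_s$, $s\in T$, let $f=r_s$ on $Q_s$ and $f=0$ elsewhere. Could such a function be continuous and have uncountable image?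

\begin{proposition}\label{prop:test}
If $f$ is continuous, then for each $\varepsilon>0$ only countably many $s\in T$ satisfy $|r_s|\ge\varepsilon$. Hence $f$ has countable image.
\end{proposition}

\begin{proof}
Let $M=\{s^\frown1:|r_s|\ge\varepsilon\}$. We first use continuity. Let $u\in T$ have limit height $\delta$. The point $(u^-,u^+)$ is in no $Q_s$, since $u$ cannot extend both $s^\frown0$ and $s^\frown1$. So $f(u^-,u^+)=0$, and by (L2) there is $\rho<\delta$ with $|f(x,u^+)|<\varepsilon$ for $(u{\restriction}\rho)^-\le x\le u^-$. Let $\rho\le\xi<\delta$ and $u(\xi)=1$, and put $s=u{\restriction}\xi$, $x=(s^\frown0)^-$. Then $u^+\in\langle s^\frown1\rangle$, so $(x,u^+)\in Q_s$, and $(u{\restriction}\rho)^-\le s^-<x<u^-$. Hence $|r_s|<\varepsilon$, that is, $u{\restriction}(\xi+1)\notin M$. This shows that \emph{the set of $\xi<\delta$ with $u{\restriction}\xi\in M$ is bounded in $\delta$.}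

Now we use that $T$ is ccc. For $\beta<\omega_1$ let $D_\beta$ be the set of $w\in T$ such that $w\supseteq m$ for some $m\in M$ of height $>\beta$, or no node $\supseteq w$ is in $M$. This set is open. It is dense: given $w$, take $w'\supseteq w$ of height $>\beta$; if some $m\supseteq w'$ is in $M$, then $m\in D_\beta$, and otherwise $w'\in D_\beta$. By Lemma~\ref{lem:level} all nodes of height $\ge\gamma(\beta)$ are in $D_\beta$, for some $\gamma(\beta)<\omega_1$. Choose a limit $\delta$ with $\gamma(\beta)<\delta$ for all $\beta<\delta$, and let $u\in T_\delta$. Then $u\in D_\beta$ for all $\beta<\delta$. If some node $\supseteq u$ were in $M$, then for every $\beta<\delta$ the node $u$ would extend an element of $M$ of height $>\beta$; elements of $M$ have successor height, so these heights are below $\delta$, contradicting the first part. So no node of height $\ge\delta$ is in $M$, and $M$ is countable.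
\end{proof}

Two features of this proof will return. A limit node $u$ ``sees'', at the point $(u^-,u^+)$, what $f$ does to the left of $\langle u\rangle$ from some level $\rho<\operatorname{ht}(u)$ on. And one level $\delta$ that is closed under the function $\gamma$ handles all nodes at once. For a general continuous $f$ there are two new difficulties. The function $f$ need not be constant on any pieces given in advance; this is settled in Section~\ref{sec:disjoint}. And the value seen by $u$ is no longer $0$, but a number $c_u$ that depends on $u$, so that the numbers seen by different nodes have to be compared; this is the task of Section~\ref{sec:diag}.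

\section{Products of disjoint cones}\label{sec:disjoint}

For a real function $g$ and a nonempty subset $B$ of its domain, let $\operatorname{osc}(g,B)=\sup\{|g(b)-g(b')|:b,b'\in B\}$.

\begin{lemma}\label{lem:product}
Let $T$ be normal, let $p=(p_1,\dots,p_n)$ be such that $S=T(p)$ is ccc, let $O\subseteq\prod_i\langle p_i\rangle$ be relatively open and $g\colon O\to\mathbb R$ continuous. There is $\alpha<\omega_1$ such that for every $s\in S$ of height $\ge\alpha$, either $\prod_i\langle s_i\rangle\cap O=\emptyset$, or $\prod_i\langle s_i\rangle\subseteq O$ and $g$ is constant on $\prod_i\langle s_i\rangle$.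
\end{lemma}

\begin{proof}
For $m\ge1$ let $D_m$ be the set of $s\in S$ such that $\prod\langle s_i\rangle\cap O=\emptyset$, or $\prod\langle s_i\rangle\subseteq O$ and $\operatorname{osc}(g,\prod\langle s_i\rangle)\le1/m$. It is open. To see that it is dense, let $s\in S$ and suppose there is $(x_1,\dots,x_n)\in\prod\langle s_i\rangle\cap O$ (otherwise $s\in D_m$). Write $x_i=t_i^\pm$ with $t_i\supseteq s_i$. By continuity of $g$ and (L1) there are $q_i\in\mathbb Z$ with $\prod\langle t_i{}^\frown q_i\rangle\subseteq O$ and $|g-g(x_1,\dots,x_n)|\le1/(2m)$ on this product. Extend the nodes $t_i{}^\frown q_i$ to a common height; the result is an element of $D_m$ above $s$. By Lemma~\ref{lem:level}, $\bigcap_mD_m$ contains all elements of $S$ of height $\ge\alpha$, for some $\alpha$.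
\end{proof}

\begin{corollary}\label{cor:product}
Let $T$ be a normal Souslin tree.
\begin{itemize}
\item[\textup{(i)}] Every relatively open subset $O$ of a cone $\langle p\rangle$ is f.c. In particular $L(T)$ is f.c.
\item[\textup{(ii)}] If $p\ne p'$ have the same height and $T(p,p')$ is ccc, then $\langle p\rangle\times\langle p'\rangle$ is f.c.
\end{itemize}
\end{corollary}

\begin{proof}
(i) Let $g\colon O\to\mathbb R$ be continuous and take $\alpha\ge\operatorname{ht}(p)$ as in Lemma~\ref{lem:product}. Points of $O$ of height $\ge\alpha$ lie in the countably many cones $\langle s\rangle$, $s\in T_\alpha$, $s\supseteq p$, that meet $O$, and $g$ is constant on each of these. The remaining points belong to the countable set $L_{<\alpha}$.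

(ii) Let $g$ be continuous on the product and take $\alpha\ge\operatorname{ht}(p)$ as in Lemma~\ref{lem:product}. Pairs of points of height $\ge\alpha$ lie in countably many products $\langle s\rangle\times\langle s'\rangle$ with $s,s'\in T_\alpha$, on which $g$ is constant. For the other pairs, one coordinate is one of the countably many $a\in L_{<\alpha}$, and the functions $g(a,\cdot)$, $g(\cdot,a)$ have countable image by (i).
\end{proof}

\section{Near the diagonal}\label{sec:diag}

Let $T$ be a normal Souslin tree and $f\colon H_2(L(T))\to\mathbb R$ continuous. For a fixed $x$, Lemma~\ref{lem:product} gives a level $\alpha_x$ from which on $f(x,\cdot)$ is constant on the cones to the right of $x$. But $\alpha_x$ depends on $x$, and if $x$ and $y$ are in one small cone, the height of $y$ may well be below $\alpha_x$. We therefore look at cones $\langle u\rangle$ whose height $\delta$ is closed under $x\mapsto\alpha_x$: every point $x<u^-$ of height $<\delta$ sees all of $\langle u\rangle$ as one point. Letting $x$ tend to $u^-$ we obtain a number $c_u$, and, by continuity, a level $\rho(u)<\delta$ from which on the values $f(x,\cdot)$ on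 $\langle u\rangle$ are close to $c_u$. To compare the numbers $c_u$ we need a version for $T(p)$ of the pressing-down lemma for regressive functions on $\omega_1$.

A \emph{club} is a closed unbounded subset of $\omega_1$. We use freely that two clubs have a club as their intersection and that, for $\gamma\colon\omega_1\to\omega_1$, the limit ordinals $\delta$ with $\gamma(\beta)<\delta$ for all $\beta<\delta$ form a club. For $C\subseteq\omega_1$ and $S=T(p)$ let $S{\restriction}C=\{u\in S:\operatorname{ht}(u)\in C\}$.

\begin{lemma}[Pressing down]\label{lem:press}
Let $T$ be normal, $S=T(p)$ ccc, $C$ a club of limit ordinals above $\operatorname{ht}(p)$, and $\rho\colon S{\restriction}C\to\omega_1$ with $\rho(u)<\operatorname{ht}(u)$ for all $u$. For every $v\in S$ there is $w\ge v$ in $S{\restriction}C$ such that the set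
\[
G_w=\{u\in S{\restriction}C:u\ge w,\ \rho(u)\le\operatorname{ht}(w)\}
\]
is \emph{cofinal above $w$}: for all $w'\ge w$ and $\alpha<\omega_1$ there is $u\in G_w$ with $u\ge w'$ and $\operatorname{ht}(u)>\alpha$.
\end{lemma}

\begin{proof}
Suppose this fails for $v$. We claim that \emph{for every $w\ge v$ there is $w^*\ge w$ such that no $u\ge w^*$ in $S{\restriction}C$ has $\rho(u)\le\operatorname{ht}(w)$.} Choose $w_1\ge w$ in $S{\restriction}C$. As $G_{w_1}$ is not cofinal above $w_1$, there are $w'\ge w_1$ and $\alpha$ such that no $u\in G_{w_1}$ has $u\ge w'$ and $\operatorname{ht}(u)>\alpha$. Let $w^*\ge w'$ have height $>\alpha$. Any $u\ge w^*$ in $S{\restriction}C$ is outside $G_{w_1}$, so $\rho(u)>\operatorname{ht}(w_1)\ge\operatorname{ht}(w)$.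

For $\beta<\omega_1$ let $D_\beta$ be the set of $w\in S$ that are incomparable with $v$, or satisfy $w\ge v$ and have no $u\ge w$ in $S{\restriction}C$ with $\rho(u)\le\beta$. This set is open. It is dense: an element of $S$ that is comparable with $v$ can be extended to some $w\ge v$ of height $\ge\beta$, and then $w^*\in D_\beta$. By Lemma~\ref{lem:level}, $D_\beta$ contains all elements of height $\ge\gamma(\beta)$, for some $\gamma(\beta)<\omega_1$. Choose $\delta\in C$ above $\operatorname{ht}(v)$ with $\gamma(\beta)<\delta$ for all $\beta<\delta$, and $u\ge v$ of height $\delta$. Let $\beta=\rho(u)<\delta$. Then $u\in D_\beta$ and $u\ge v$, so no $u'\ge u$ in $S{\restriction}C$ has $\rho(u')\le\beta$. But $u'=u$ does.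
\end{proof}

We shall use pressing down for functions of two and of three variables. The common part is the following lemma. One should think of $c_u$ as the number seen by $u$, and of $\rho(u)$ as the level back to which $u$ looks. Condition (S1) says that $u$ and $w$ see nearly the same if $w<u$ and $u$ looks back at least as far as $w$, and (S2) says that each value of $f$ on $B(w)$ is nearly seen by all such $u$ that are high enough and in a suitable region.

\begin{lemma}[Stabilization]\label{lem:stab}
Let $T$ be normal and $S=T(p)$ ccc. Let $B(s)$, $s\in S$, be nonempty sets with $B(s')\subseteq B(s)$ for $s\le s'$, and $f\colon B(p)\to\mathbb R$. Suppose that for every $\eta>0$ there are a club $C$ of limit ordinals above $\operatorname{ht}(p)$, a function $\rho\colon S{\restriction}C\to\omega_1$ with $\rho(u)<\operatorname{ht}(u)$, and reals $c_u$, $u\in S{\restriction}C$, such that for all $w\in S{\restriction}C$: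
\begin{itemize}
\item[\textup{(S1)}] $|c_u-c_w|\le\eta$ for all $u>w$ in $S{\restriction}C$ with $\rho(u)\le\operatorname{ht}(w)$;
\item[\textup{(S2)}] for every $b\in B(w)$ there are $\hat w\ge w$ in $S$ and $\gamma<\omega_1$ such that $|f(b)-c_u|\le2\eta$ for all $u\ge\hat w$ in $S{\restriction}C$ with $\operatorname{ht}(u)>\gamma$ and $\rho(u)\le\operatorname{ht}(w)$.
\end{itemize}
Then there is $\alpha\geq\operatorname{ht}(p)$ such that $f$ is constant on $B(s)$ for all $s\in S$ of height $\ge\alpha$.
\end{lemma}

\begin{proof}
For $m\ge1$ let $E_m=\{s\in S:\operatorname{osc}(f,B(s))\le1/m\}$. These sets are open, so by Lemma~\ref{lem:level} it suffices to show that they are dense. Let $v\in S$, put $\eta=1/(6m)$, take $C,\rho,(c_u)$ as in the hypothesis and $w\ge v$ as in Lemma~\ref{lem:press}. Let $b\in B(w)$ and take $\hat w,\gamma$ as in (S2). By cofinality there is $u\in G_w$ with $u\ge\hat w$ and $\operatorname{ht}(u)>\max(\gamma,\operatorname{ht}(w))$. Then $u>w$ and $\rho(u)\le\operatorname{ht}(w)$, so $|f(b)-c_w|\le|f(b)-c_u|+|c_u-c_w|\le3\eta$. Hence $\operatorname{osc}(f,B(w))\le6\eta=1/m$, that is, $w\in E_m$.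
\end{proof}

\begin{lemma}[Main lemma]\label{lem:main}
Let $T$ be a normal Souslin tree, $t\in T$, and let $f\colon H_2(\langle t\rangle)\to\mathbb R$ be continuous. There is $\alpha\ge\operatorname{ht}(t)$ such that $f$ is constant on $H_2(\langle s\rangle)$ for all $s\supseteq t$ of height $\ge\alpha$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\fill[gray!25] (0,3.4) rectangle (3.4,4.8);
\draw (0,0) rectangle (6,6);
\draw[dashed] (0,0) -- (6,6);
\draw (3.4,3.4) rectangle (4.8,4.8);
\draw[dotted] (3.4,0) -- (3.4,3.4);
\draw[dotted] (4.8,0) -- (4.8,3.4);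
\draw[very thick] (0,0) -- (0,6);
\draw[very thick] (3.4,3.4) -- (3.4,4.8);
\node[below] at (0,-0.05) {$w^-$};
\node[below] at (3.4,-0.05) {$u^-$};
\node[below] at (4.8,-0.05) {$u^+$};
\node[below] at (6,-0.05) {$w^+$};
\node[left] at (-0.05,1.8) {$f=c_w$};
\node[left] at (-0.05,3.4) {$u^-$};
\node[left] at (-0.05,4.8) {$u^+$};
\node at (1.7,4.1) {$f\approx c_u$};
\node[right,inner sep=2pt] at (3.4,4.5) {$c_u$};
\end{tikzpicture}
\caption{The set $\langle w\rangle^2$ with its part $H_2(\langle w\rangle)$ above the dashed diagonal, and $\langle u\rangle^2$ for a node $u\supsetneq w$ with $\rho(u)\le\operatorname{ht}(w)$. Without its corner on the diagonal, the left edge (thick) of the large square is a set where $f=c_w$, and that of the small square a set where $f=c_u$. At the points of the gray strip whose first coordinate has height $<\operatorname{ht}(u)$, $f$ is within $\eta$ of $c_u$. The strip reaches the left edge of the large square, so $c_u$ and $c_w$ are close.}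
\label{fig:strip}
\end{figure}

\begin{proof}
We apply Lemma~\ref{lem:stab} with $S=T(t)$ and $B(s)=H_2(\langle s\rangle)$. Let $\eta>0$ and $L=L(T)$.

\emph{The club $C$.} For $x\in\langle t\rangle$ let $\alpha_x$ be given by Lemma~\ref{lem:product} for the function $f(x,\cdot)$ on the relatively open set $\{y\in\langle t\rangle:y>x\}$. Let $C$ be the club of all limit $\delta>\operatorname{ht}(t)$ such that $\alpha_x<\delta$ for all $x\in L_{<\delta}\cap\langle t\rangle$; it is a club because each $L_{<\delta}$ is countable. Let $u\in S{\restriction}C$ and $\delta=\operatorname{ht}(u)$.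

(a) \emph{If $x\in L_{<\delta}\cap\langle t\rangle$ and $x<u^-$, then $f(x,\cdot)$ is constant on $\langle u\rangle$.} Indeed $\operatorname{ht}(u)\ge\alpha_x$ and $u^-\in\{y\in\langle t\rangle:y>x\}$.

(b) \emph{The number $c_u$.} Let $y\in\langle u\rangle\setminus\{u^-\}$. By (L2) and continuity of $f$ at $(u^-,y)$, which is not on the diagonal,
\[
f(u^-,y)=\lim_{\xi\to\delta}f((u{\restriction}\xi)^-,y)\qquad(\operatorname{ht}(t)\le\xi<\delta).
\]
By (a), the right-hand side does not depend on $y$. So $f(u^-,y)$ is the same number $c_u$ for all $y\in\langle u\rangle\setminus\{u^-\}$.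

(c) \emph{The level $\rho(u)$.} By continuity of $f(\cdot,u^+)$ at $u^-$ and (L2) there is $\rho(u)\in[\operatorname{ht}(t),\delta)$ such that $|f(x,u^+)-c_u|\le\eta$ for $(u{\restriction}\rho(u))^-\le x\le u^-$. With (a) we obtain
\[
|f(x,y)-c_u|\le\eta\quad\text{for all }y\in\langle u\rangle\text{ and all }x\in L_{<\delta}\text{ with }(u{\restriction}\rho(u))^-\le x<u^- .
\]

To verify (S1) and (S2), let $w\in S{\restriction}C$. If $u\ge w$ and $\rho(u)\le\operatorname{ht}(w)$, then $u{\restriction}\rho(u)\subseteq w$, and so $(u{\restriction}\rho(u))^-\le w^-\le x$ for all $x\in\langle w\rangle$. See Figure~\ref{fig:strip}.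

(S1) Let $u>w$ be in $S{\restriction}C$ with $\rho(u)\le\operatorname{ht}(w)$. The point $x=w^-$ has height $<\operatorname{ht}(u)$ and $w^-<u^-$. So (c) gives $|f(w^-,u^+)-c_u|\le\eta$, and $f(w^-,u^+)=c_w$ by (b) for $w$.

(S2) Let $(x,y)\in H_2(\langle w\rangle)$ and write $y=(y^*)^\pm$ with $y^*\supseteq w$. By (L1) there is $q$ such that $x<\langle y^*{}^\frown q\rangle$ and $|f(x,z)-f(x,y)|\le\eta$ for all $z\in\langle y^*{}^\frown q\rangle$. Put $\hat w=y^*{}^\frown q$ and $\gamma=\operatorname{ht}(x)$. Let $u\ge\hat w$ be in $S{\restriction}C$ with $\operatorname{ht}(u)>\gamma$ and $\rho(u)\le\operatorname{ht}(w)$. Then $x\in L_{<\operatorname{ht}(u)}$ and $(u{\restriction}\rho(u))^-\le x<u^-$, so (c) applies and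
\[
|f(x,y)-c_u|\le|f(x,y)-f(x,u^+)|+|f(x,u^+)-c_u|\le2\eta. \qedhere
\]
\end{proof}

\section{Two coordinates}\label{sec:two}

\subsection*{Reduction to rectangles, and Theorem~\ref{thm:B}}

\begin{proposition}\label{prop:reduce}
Let $T$ be a normal Souslin tree and $L=L(T)$. If $\langle s\rangle\times\langle s'\rangle$ is f.c.\ for all distinct $s,s'\in T$ of the same height, then $L^2\setminus\Delta_L$ is f.c.
\end{proposition}

\begin{proof}
It suffices to consider a continuous $f\colon H_2(L)\to\mathbb R$. Take $\alpha$ from Lemma~\ref{lem:main} for $t=\emptyset$, and let $(x,y)\in H_2(L)$.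
\begin{itemize}
\item If $x$ or $y$ is in $L_{<\alpha}$, then $f(x,y)$ is in the image of one of the functions $f(a,\cdot)$ on $(a,\to)$ or $f(\cdot,a)$ on $(\leftarrow,a)$, $a\in L_{<\alpha}$. There are countably many of them, and their images are countable by Corollary~\ref{cor:product}(i).
\item If $x,y\in\langle s\rangle$ for some $s\in T_\alpha$, then $f(x,y)$ is the constant value of $f$ on $H_2(\langle s\rangle)$. There are countably many $s\in T_\alpha$.
\item Otherwise $x\in\langle s\rangle$ and $y\in\langle s'\rangle$ for some $s<s'$ in $T_\alpha$. Then $\langle s\rangle\times\langle s'\rangle\subseteq H_2(L)$, and by hypothesis $f$ has countable image on each of these countably many rectangles.\qedhere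
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $L=L(T)$. If $L^2\setminus\Delta_L$ is f.c., then so is $L^2$, as we saw in the introduction. Conversely, let $L^2$ be f.c. For $s\in T$ the map $r_s(x)=\min(\max(x,s^-),s^+)$ is a continuous retraction of $L$ onto $[s^-,s^+]=\langle s\rangle$. Hence $\langle s\rangle\times\langle s'\rangle$ is the image of $L^2$ under the continuous map $r_s\times r_{s'}$, and is f.c. Apply Proposition~\ref{prop:reduce}.
\end{proof}

\subsection*{A free tree from $\diamondsuit$, and Theorem~\ref{thm:A}}

By Corollary~\ref{cor:product}(ii), the hypothesis of Proposition~\ref{prop:reduce} holds if $T$ is $2$-free. We construct such a tree from $\diamondsuit$: there are sets $A_\delta\subseteq\delta$, $\delta<\omega_1$, such that for every $A\subseteq\omega_1$ the set $\{\delta:A\cap\delta=A_\delta\}$ is stationary, that is, meets every club. Recall that $\diamondsuit$ implies CH, since every $A\subseteq\omega$ is equal to some $A_\delta$.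

The construction goes level by level. At a limit $\delta$, countably many branches through $T_{<\delta}$ must be selected to form $T_\delta$. If $A_\delta$ guesses a maximal antichain of some $T_{<\delta}(p)$, this antichain should remain maximal, and for this \emph{every} tuple of selected branches through the entries of $p$ must pass above an element of it. So we do not choose the branches one after the other, but build them simultaneously, by finite approximations.

\begin{lemma}\label{lem:free}
Assume $\diamondsuit$. There is a tree $T\subseteq\mathbb Z^{<\omega_1}$ that is $k$-free for all $k$.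
\end{lemma}

\begin{proof}
By CH there is an injection $e\colon\bigcup_{n\ge1}(\mathbb Z^{<\omega_1})^n\to\omega_1$. Let $T_0=\{\emptyset\}$ and $T_{\alpha+1}=\{t^\frown q:t\in T_\alpha,\ q\in\mathbb Z\}$. Let $\delta<\omega_1$ be a limit and suppose that $T_{<\delta}$ has been constructed, is countable, and every node in it has extensions at every larger height below $\delta$. Put $\mathcal A_\delta=\{z:e(z)\in A_\delta\}$. For a tuple $p$ of distinct nodes of $T_{<\delta}$ of equal height let $T_{<\delta}(p)$ be the set of tuples of height $<\delta$ above $p$, and call $p$ \emph{active} if $\mathcal A_\delta$ is a maximal antichain of $T_{<\delta}(p)$.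

A \emph{condition} is a function $\pi\colon F\to T_{<\delta}$, where $F\subseteq T_{<\delta}$ is finite and nonempty, all values have one height, denoted $h(\pi)$, and $\pi(s)\supseteq s$ for $s\in F$. Put $\pi'\le\pi$ if $\operatorname{dom}\pi'\supseteq\operatorname{dom}\pi$ and $\pi'(s)\supseteq\pi(s)$ for $s\in\operatorname{dom}\pi$. A set of conditions is dense if every condition $\pi$ has some $\pi'\le\pi$ in it. The following countably many sets are dense.
\begin{itemize}
\item $\{\pi:h(\pi)\ge\xi\}$ for $\xi<\delta$: extend all values to a common larger height.
\item $\{\pi:s\in\operatorname{dom}\pi\}$ for $s\in T_{<\delta}$: first make $h(\pi)\ge\operatorname{ht}(s)$, then, if necessary, add $s$ to the domain and let its value be an extension of $s$ of height $h(\pi)$.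
\item For active $p=(p_1,\dots,p_n)$ and distinct $s_1,\dots,s_n\in T_{<\delta}$, the set of $\pi$ with all $s_i\in\operatorname{dom}\pi$ and $h(\pi)\ge\operatorname{ht}(p_1)$ such that either $\pi(s_i)\not\supseteq p_i$ for some $i$, or $(\pi(s_1),\dots,\pi(s_n))$ extends an element of $\mathcal A_\delta$. To see density, extend a given condition to satisfy the first two requirements. If $\pi(s_i)\supseteq p_i$ for all $i$, then the tuple $(\pi(s_i))_i$ is in $T_{<\delta}(p)$, so it is comparable with an element of $\mathcal A_\delta$ and has an extension above this element. Replace the values at the $s_i$ by the entries of this extension and lift the other values to the same height.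
\end{itemize}
Take $\pi_0\ge\pi_1\ge\cdots$ meeting all these sets. For $s\in T_{<\delta}$ let $b_s=\bigcup_k\pi_k(s)$, the union over those $k$ with $s\in\operatorname{dom}\pi_k$. By the first two kinds of sets, $b_s\in\mathbb Z^\delta$ and $b_s\supseteq s$. Let $T_\delta=\{b_s:s\in T_{<\delta}\}$. This level is countable, the restrictions of its elements are in $T_{<\delta}$, and every node of $T_{<\delta}$ has an extension in it, so the construction can continue. Moreover:
\begin{itemize}
\item[$(*)$] if $p=(p_1,\dots,p_n)$ is active, every tuple in $T_\delta^n$ extending $p$ extends an element of $\mathcal A_\delta$.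
\end{itemize}
Indeed, the entries of the tuple are distinct because the $p_i$ are distinct nodes of the same height; so they are $b_{s_1},\dots,b_{s_n}$ with distinct $s_i$. Let $\pi_k$ be in the dense set for $p$ and $s_1,\dots,s_n$. Since $h(\pi_k)\ge\operatorname{ht}(p_1)$ and $b_{s_i}\supseteq p_i$, we have $\pi_k(s_i)\supseteq p_i$ for all $i$. Thus $(\pi_k(s_i))_i$, and with it $(b_{s_i})_i$, extends an element of $\mathcal A_\delta$.

The tree $T=\bigcup_{\alpha<\omega_1}T_\alpha$ is normal. Let $p$ be a tuple of distinct nodes of $T$ of equal height. Every antichain of $T(p)$ is contained in a maximal one, so it suffices to show that every maximal antichain $A$ of $T(p)$ is countable. For club many $\delta>\operatorname{ht}(p)$ we have $e(z)<\delta\Leftrightarrow\operatorname{ht}(z)<\delta$ for all $z\in T(p)$, because the levels are countable and $e$ is injective. Also, for club many $\delta$ every $z\in T_{<\delta}(p)$ is comparable with an element of $A$ of height $<\delta$, and then $A\cap T_{<\delta}(p)$ is a maximal antichain of $T_{<\delta}(p)$. By $\diamondsuit$ some limit $\delta>\operatorname{ht}(p)$ with both properties satisfies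 $e[A]\cap\delta=A_\delta$. Then
\[
\mathcal A_\delta=\{z\in A:e(z)<\delta\}=A\cap T_{<\delta}(p),
\]
so $p$ is active. By $(*)$, applied to restrictions to $\delta$, every element of $T(p)$ of height $\ge\delta$ extends an element of $A\cap T_{<\delta}(p)$, hence is not in $A$. So $A\subseteq T_{<\delta}(p)$ is countable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T$ be $2$-free, by Lemma~\ref{lem:free}. Then $L=L(T)$ is a Souslin line by (L4). By Corollary~\ref{cor:product}(ii), the product of the cones of two distinct nodes of the same height is f.c., and by Proposition~\ref{prop:reduce}, $L^2\setminus\Delta_L$ is f.c.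
\end{proof}

\begin{remark}
Whether the mere existence of a Souslin line suffices for the conclusion of Theorem~\ref{thm:A} is not settled here. By Theorem~\ref{thm:B} it would be enough to have a normal Souslin tree $T\subseteq\mathbb Z^{<\omega_1}$ with $L(T)^2$ f.c.
\end{remark}

\section{Three coordinates}\label{sec:three}

For a triple in $H_3(L(T))$ whose points have height at least $\alpha$, all three points can be in one cone of level $\alpha$, exactly two of them can share a cone, or all three can be in different cones. If $T$ is $3$-free, Lemma~\ref{lem:product} deals with the last case. The first two are the subject of the next lemma. In the case of one cone there are two coordinates that can be sent to the ends of a cone $\langle u\rangle$, one from either side, and the middle one is left inside.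

\begin{lemma}\label{lem:three}
Let $T$ be $2$-free.
\begin{itemize}
\item[\textup{(i)}] Let $p\ne p'$ in $T$ have the same height and let $h\colon H_2(\langle p\rangle)\times\langle p'\rangle\to\mathbb R$ be continuous. There is $\alpha\ge\operatorname{ht}(p)$ such that $h$ is constant on $H_2(\langle s\rangle)\times\langle s'\rangle$ for all $(s,s')\in T(p,p')$ of height $\ge\alpha$.
\item[\textup{(ii)}] Let $t\in T$ and let $f\colon H_3(\langle t\rangle)\to\mathbb R$ be continuous. There is $\alpha\ge\operatorname{ht}(t)$ such that $f$ is constant on $H_3(\langle s\rangle)$ for all $s\supseteq t$ of height $\ge\alpha$.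
\end{itemize}
\end{lemma}

\begin{proof}
In both parts we verify the hypothesis of Lemma~\ref{lem:stab}, along the lines of the proof of Lemma~\ref{lem:main}. Let $\eta>0$ and $L=L(T)$.

(i) Let $S=T(p,p')$ and $B(s,s')=H_2(\langle s\rangle)\times\langle s'\rangle$. For $x\in\langle p\rangle$ let $\alpha_x$ be given by Lemma~\ref{lem:product} for $h(x,\cdot,\cdot)$ on $\{(y,z)\in\langle p\rangle\times\langle p'\rangle:y>x\}$. Let $C$ be the club of limit $\delta>\operatorname{ht}(p)$ with $\alpha_x<\delta$ for all $x\in L_{<\delta}\cap\langle p\rangle$. Let $(u,u')\in S{\restriction}C$ have height $\delta$.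

(a) If $x\in L_{<\delta}\cap\langle p\rangle$ and $x<u^-$, then $h(x,\cdot,\cdot)$ is constant on $\langle u\rangle\times\langle u'\rangle$.

(b) Hence, for $y\in\langle u\rangle\setminus\{u^-\}$ and $z\in\langle u'\rangle$, the value $h(u^-,y,z)=\lim_{\xi\to\delta}h((u{\restriction}\xi)^-,y,z)$ does not depend on $y$ and $z$. Call it $c_{u,u'}$.

(c) By continuity of $h(\cdot,u^+,u'^+)$ at $u^-$, (L2) and (a), there is $\rho(u,u')\in[\operatorname{ht}(p),\delta)$ such that $|h(x,y,z)-c_{u,u'}|\le\eta$ for all $(y,z)\in\langle u\rangle\times\langle u'\rangle$ and all $x\in L_{<\delta}$ with $(u{\restriction}\rho(u,u'))^-\le x<u^-$.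

Let $(w,w')\in S{\restriction}C$. For $(u,u')\ge(w,w')$ in $S{\restriction}C$ with $\rho(u,u')\le\operatorname{ht}(w)$ we have $(u{\restriction}\rho(u,u'))^-\le w^-\le x$ for all $x\in\langle w\rangle$.

(S1) If moreover $(u,u')>(w,w')$, then $w^-<u^-$ has height $<\operatorname{ht}(u)$, so $|h(w^-,u^+,u'^+)-c_{u,u'}|\le\eta$ by (c). By (b) for $(w,w')$, $h(w^-,u^+,u'^+)=c_{w,w'}$.

(S2) Let $(x,y,z)\in B(w,w')$, $y=(y^*)^\pm$, $z=(z^*)^\pm$ with $y^*\supseteq w$, $z^*\supseteq w'$. By (L1) there are $q,q'$ with $x<\langle y^*{}^\frown q\rangle$ and $|h(x,\cdot,\cdot)-h(x,y,z)|\le\eta$ on $\langle y^*{}^\frown q\rangle\times\langle z^*{}^\frown q'\rangle$. Extend $y^*{}^\frown q$ and $z^*{}^\frown q'$ to the entries of an element $\hat w$ of $S$, and let $\gamma=\operatorname{ht}(x)$. For $(u,u')\ge\hat w$ in $S{\restriction}C$ with $\operatorname{ht}(u)>\gamma$ and $\rho(u,u')\le\operatorname{ht}(w)$, we have $(u{\restriction}\rho(u,u'))^-\le x<u^-$, so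
\[
|h(x,y,z)-c_{u,u'}|\le|h(x,y,z)-h(x,u^+,u'^+)|+|h(x,u^+,u'^+)-c_{u,u'}|\le2\eta .
\]

(ii) Let $S=T(t)$ and $B(s)=H_3(\langle s\rangle)$. For $x<z$ in $\langle t\rangle$ let $\alpha_{x,z}$ be given by Lemma~\ref{lem:product} for $f(x,\cdot,z)$ on the interval $(x,z)$. Let $C$ be the club of limit $\delta>\operatorname{ht}(t)$ with $\alpha_{x,z}<\delta$ for all $x<z$ in $L_{<\delta}\cap\langle t\rangle$. Let $u\in S{\restriction}C$ have height $\delta$.

(a) If $x,z\in L_{<\delta}\cap\langle t\rangle$ and $x<u^-$, $u^+<z$, then $f(x,\cdot,z)$ is constant on $\langle u\rangle$.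

(b) Hence, for $y\in(u^-,u^+)$, the value $f(u^-,y,u^+)=\lim_{\xi\to\delta}f((u{\restriction}\xi)^-,y,(u{\restriction}\xi)^+)$ does not depend on $y$. Call it $c_u$.

(c) Let $y_u=(u^\frown0)^-$. By continuity of $f$ at $(u^-,y_u,u^+)$, (L2) and (a), there is $\rho(u)\in[\operatorname{ht}(t),\delta)$ such that $|f(x,y,z)-c_u|\le\eta$ for all $y\in\langle u\rangle$ and all $x,z\in L_{<\delta}$ with $(u{\restriction}\rho(u))^-\le x<u^-$ and $u^+<z\le(u{\restriction}\rho(u))^+$.

Let $w\in S{\restriction}C$. For $u\ge w$ in $S{\restriction}C$ with $\rho(u)\le\operatorname{ht}(w)$ we have $u{\restriction}\rho(u)\subseteq w$, so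
\begin{equation}\label{eq:squeeze}
(u{\restriction}\rho(u))^-\le w^-\le x\quad\text{and}\quad z\le w^+\le(u{\restriction}\rho(u))^+\qquad\text{for all }x,z\in\langle w\rangle.
\end{equation}

(S1) If moreover $u>w$, then $w^-<u^-$ and $u^+<w^+$, and $w^-,w^+$ have height $<\operatorname{ht}(u)$, so (c) gives $|f(w^-,y_u,w^+)-c_u|\le\eta$. By (b) for $w$, $f(w^-,y_u,w^+)=c_w$.

(S2) Let $(x,y,z)\in H_3(\langle w\rangle)$, $y=(y^*)^\pm$ with $y^*\supseteq w$. By (L1) there is $q$ with $\langle y^*{}^\frown q\rangle\subseteq(x,z)$ and $|f(x,\cdot,z)-f(x,y,z)|\le\eta$ on $\langle y^*{}^\frown q\rangle$. Let $\hat w=y^*{}^\frown q$ and $\gamma=\max(\operatorname{ht}(x),\operatorname{ht}(z))$. For $u\ge\hat w$ in $S{\restriction}C$ with $\operatorname{ht}(u)>\gamma$ and $\rho(u)\le\operatorname{ht}(w)$ we have $x<u^-$ and $u^+<z$. With \eqref{eq:squeeze} and (c),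
\[
|f(x,y,z)-c_u|\le|f(x,y,z)-f(x,y_u,z)|+|f(x,y_u,z)-c_u|\le2\eta. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $T$ be $3$-free, by Lemma~\ref{lem:free}, and $L=L(T)$, a Souslin line by (L4). Let $f\colon H_3(L)\to\mathbb R$ be continuous. For nodes $s_1\le s_2\le s_3$ of the same height, in the lexicographic order, put
\[
B(s_1,s_2,s_3)=H_3(L)\cap(\langle s_1\rangle\times\langle s_2\rangle\times\langle s_3\rangle).
\]

\emph{Claim. There is $\alpha<\omega_1$ such that $f$ is constant on $B(s_1,s_2,s_3)$ for all $s_1\le s_2\le s_3$ in $T_\alpha$.}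

We choose three levels $\alpha_0\le\alpha_1\le\alpha$, all below $\omega_1$.
\begin{itemize}
\item By Lemma~\ref{lem:three}(ii) for $t=\emptyset$ there is $\alpha_0$ such that $f$ is constant on $H_3(\langle s\rangle)$ whenever $\operatorname{ht}(s)\ge\alpha_0$.
\item Apply Lemma~\ref{lem:three}(i) to the restrictions of $f$ to $H_2(\langle p\rangle)\times\langle p'\rangle$ and, after permuting the coordinates, to $\langle p\rangle\times H_2(\langle p'\rangle)$, for the countably many pairs $p<p'$ in $T_{\alpha_0}$. There is $\alpha_1\ge\alpha_0$ such that, whenever $(s,s')\in T(p,p')$ for such a pair and $\operatorname{ht}(s)\ge\alpha_1$, $f$ is constant on $H_2(\langle s\rangle)\times\langle s'\rangle$ and on $\langle s\rangle\times H_2(\langle s'\rangle)$.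
\item Apply Lemma~\ref{lem:product} with $n=3$ to the restrictions of $f$ to $\langle p_1\rangle\times\langle p_2\rangle\times\langle p_3\rangle$ for the countably many triples $p_1<p_2<p_3$ in $T_{\alpha_1}$; here $3$-freeness is used. There is $\alpha\ge\alpha_1$ such that $f$ is constant on $\langle s_1\rangle\times\langle s_2\rangle\times\langle s_3\rangle$ for all $s_1<s_2<s_3$ in $T_\alpha$ whose restrictions to $\alpha_1$ are distinct.
\end{itemize}
Let $s_1\le s_2\le s_3$ be in $T_\alpha$ and $r_i=s_i{\restriction}\alpha_1$, so $r_1\le r_2\le r_3$. If the $r_i$ are distinct, we are done by the choice of $\alpha$. Otherwise $r_1=r_2$ or $r_2=r_3$. If $r_1{\restriction}\alpha_0=r_3{\restriction}\alpha_0=q$, then also $r_2{\restriction}\alpha_0=q$, and $f$ is constant on $H_3(\langle q\rangle)\supseteq B(s_1,s_2,s_3)$. If $r_1{\restriction}\alpha_0<r_3{\restriction}\alpha_0$, then $B(s_1,s_2,s_3)$ is contained in $H_2(\langle r_1\rangle)\times\langle r_3\rangle$ (if $r_1=r_2$) or in $\langle r_1\rangle\times H_2(\langle r_3\rangle)$ (if $r_2=r_3$), and $f$ is constant there by the choice of $\alpha_1$. This proves the claim.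

Points of $H_3(L)$ whose coordinates all have height $\ge\alpha$ lie in countably many sets $B(s_1,s_2,s_3)$ as in the claim. The other points have a coordinate among the countably many $a\in L_{<\alpha}$. If the first, second or third coordinate is fixed to be $a$, the other two range over
\[
H_2((a,\to)),\qquad(\leftarrow,a)\times(a,\to),\qquad H_2((\leftarrow,a)),
\]
respectively. Each of these sets has the form $H_2(L)\cap(J\times J')$ with rays $J,J'$. By (L3), $J$ and $J'$ are unions of countably many clopen sets $J_i$ and $J'_j$ of $L$, respectively, and the sets $H_2(L)\cap(J_i\times J'_j)$ are clopen in $H_2(L)$. Now $H_2(L)$ is f.c., since $T$ is $2$-free (proof of Theorem~\ref{thm:A}). By \eqref{eq:clopen}, $f$ has countable image on each of the countably many slices. So $f[H_3(L)]$ is countable, and $F_3(L)$ is f.c.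
\end{proof}

\section{Four coordinates}\label{sec:four}

In a line $L(T)$ the sets $\prod_{i<4}\langle s^\frown i\rangle$, $s\in T$, form a discrete family in $H_4(L(T))$, for a simple reason: if $s\ne s'$ are given, one of the two cones, say $\langle s'\rangle$, lies entirely on one side of the other or inside a single child of the other. Hence two neighboring ones among the four cones $\langle s^\frown i\rangle$, either $i=0,1$ or $i=2,3$, lie on the same side of $\langle s'\rangle$, and this keeps the two products apart locally. In the proof below we do not use a tree: from the assumption that $F_n(X)$ is f.c.\ we obtain a sequence of $\omega_1$ groups of four adjacent clopen intervals of $X$ with the same property.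

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $X$ be an uncountable linearly ordered space and suppose that $F_n(X)$ is f.c.\ for some $n\ge4$. Since $X$ is infinite, the coordinate projections $F_n(X)\to F_4(X)\to F_2(X)\to X$ are continuous surjections, so $F_4(X)$, $F_2(X)$ and $X$ are f.c. By (K1), $X$ is an Aronszajn line. We use only that no uncountable subset of $X$ is isomorphic to a set of reals.

(1) \emph{If $x<y$ in $X$, there is a clopen initial segment $A$ of $X$ with $x\in A\not\ni y$.} An initial segment $A$ with $x\in A\not\ni y$ is clopen if $A$ has a greatest element and $X\setminus A$ a least one (a jump), and also if neither exists (a gap). So if the assertion fails, $[x,y]$ has neither jumps nor gaps, and hence is connected. Linearly ordered spaces are normal, so there is a continuous $g\colon X\to[0,1]$ with $g(x)=0$, $g(y)=1$. Then $g[X]\supseteq g[[x,y]]=[0,1]$ is uncountable, contradicting that $X$ is f.c.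

(2) \emph{If $\mathcal A$ is a countable family of initial segments of $X$, some class of the equivalence relation ``$x,y$ belong to the same members of $\mathcal A$'' has at least six points.} Otherwise $\mathcal A\ne\emptyset$ and there are uncountably many classes. Let $Y$ contain one point of each. Enumerate $\mathcal A=\{A_k:k\in\omega\}$, possibly with repetitions. The map $x\mapsto\sum\{2^{-k}:x\notin A_k\}$ is nondecreasing. It is strictly increasing on $Y$: if $x<y$ are in different classes, there is $k$ with $x\in A_k\not\ni y$. So the uncountable set $Y$ is isomorphic to a set of reals, a contradiction.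

\emph{The intervals.} By recursion on $\alpha<\omega_1$ we choose clopen initial segments $A_0^\alpha\subsetneq\dots\subsetneq A_4^\alpha$. Apply (2) to $\mathcal A=\{A_i^\beta:\beta<\alpha,\ i\le4\}$ and pick $x_0<\dots<x_5$ in one class; this class is convex. By (1) choose clopen initial segments $A_i^\alpha$ with $x_i\in A_i^\alpha\not\ni x_{i+1}$ for $i\le4$. They increase strictly, since $x_{i+1}\in A_{i+1}^\alpha\setminus A_i^\alpha$ for $i\le3$. Put
\[
K_i^\alpha=A_{i+1}^\alpha\setminus A_i^\alpha\quad(i\le3),\qquad W_\alpha=A_4^\alpha\setminus A_0^\alpha=K_0^\alpha\cup\dots\cup K_3^\alpha .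
\]
The $K_i^\alpha$ are nonempty, clopen and convex, and $K_0^\alpha<K_1^\alpha<K_2^\alpha<K_3^\alpha$. Since $W_\alpha\subseteq[x_0,x_5]$, the set $W_\alpha$ is contained in one class for $\mathcal A$. So for each $\beta<\alpha$ it lies in a single one of the pieces
\begin{equation}\label{eq:pieces}
A_0^\beta<K_0^\beta<K_1^\beta<K_2^\beta<K_3^\beta<X\setminus A_4^\beta .
\end{equation}

\emph{The discrete family.} Let $U_\alpha=K_0^\alpha\times K_1^\alpha\times K_2^\alpha\times K_3^\alpha$, a nonempty clopen subset of $H_4(X)$. We claim that every $(p_0,p_1,p_2,p_3)\in H_4(X)$ has a neighborhood that meets at most one $U_\alpha$. Take convex open sets $N_i\ni p_i$ with $N_0<N_1<N_2<N_3$. Suppose that $\beta<\alpha$ and that both $U_\alpha$ and $U_\beta$ meet $\prod N_i$, and choose $a_i\in K_i^\alpha\cap N_i$ and $b_i\in K_i^\beta\cap N_i$. All $a_i$ lie in $W_\alpha$, hence in one piece $P$ from \eqref{eq:pieces}.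
\begin{itemize}
\item If $P$ is $A_0^\beta$, $K_0^\beta$ or $K_1^\beta$, then $P<K_2^\beta$, so $a_3<b_2$. This contradicts $N_2<N_3$.
\item If $P$ is $K_2^\beta$, $K_3^\beta$ or $X\setminus A_4^\beta$, then $K_1^\beta<P$, so $b_1<a_0$. This contradicts $N_0<N_1$.
\end{itemize}
This proves the claim; in particular the $U_\alpha$ are pairwise disjoint. Choose distinct nonzero reals $r_\alpha$, $\alpha<\omega_1$. The function that is $r_\alpha$ on $U_\alpha$ and $0$ on the rest of $F_4(X)$ is continuous on $H_4(X)$ by the claim, hence on $F_4(X)$, since $H_4(X)$ is clopen in $F_4(X)$. Its image is uncountable, a contradiction.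
\end{proof}

The argument breaks down for triples exactly where it should. With three intervals $K_0^\beta<K_1^\beta<K_2^\beta$ in each group, the case $P=K_1^\beta$ yields only $b_0<a_0$ and $a_2<b_2$, which is no contradiction. This is the configuration, with one coordinate on either side of a cone and one inside, on which the proof of Lemma~\ref{lem:three}(ii) rests.

\begin{thebibliography}{9}
\bibitem{GH} Luis Enrique Guti\'errez-Dom\'inguez and Rodrigo Hern\'andez-Guti\'errez, \emph{When is the complement of the diagonal of a LOTS functionally countable?}, arXiv:2211.14408 (2022).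
\bibitem{J} Jensen, \emph{The fine structure of the constructible hierarchy}, 1972.
\end{thebibliography}

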